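\title{Minimal flows on surfaces of infinite genus}

\begin{abstract}
We prove that every surface of infinite genus, orientable or not, carries a smooth structure and a complete smooth vector field without zeros all of whose orbits are dense, and that both semi-orbits are dense for a residual set of points. In particular every nonorientable surface of infinite genus is minimal, as conjectured by Esp\'in Buend\'ia, Peralta-Salas and Soler L\'opez. The flow is the vertical flow on a square whose top is glued to its bottom along infinitely many bands. The bands are added one at a time, each next to an orbit segment that already visits many prescribed open sets; this forces density in the limit and leaves the topology of the surface free.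
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a \emph{surface} is a connected, second countable, Hausdorff topological $2$-manifold without boundary, not necessarily compact. A \emph{flow} on a surface $S$ is a continuous action $(t,p)\mapsto\varphi_t(p)$ of $\mathbb R$ on $S$. The \emph{orbit} of $p$ is $\{\varphi_t(p):t\in\mathbb R\}$, and its two \emph{semi-orbits} are obtained by restricting to $t\ge0$ and to $t\le0$. The surface $S$ is \emph{minimal} if it admits a flow all of whose orbits are dense. The genus of a compact connected surface with boundary is its number of handles if it is orientable and its number of crosscaps if it is not, and $S$ has \emph{infinite genus} if it contains compact subsurfaces of arbitrarily large genus. Such a surface is noncompact.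

A flow with all orbits dense has no fixed point and no periodic orbit, so every orbit must come back close to itself without ever closing up. Which surfaces leave room for this? Three simple cases show what is at stake. On the torus a linear flow of irrational slope has all semi-orbits dense. If one point is removed from the torus, the orbit through it falls into two halves, each of them dense, and after a change of speed that makes the vector field complete (Lemma~\ref{lem:complete} below) the punctured torus is seen to be minimal. On an open subset of the plane, by contrast, the Jordan curve theorem forces the successive crossings of an orbit of a smooth flow with a transverse arc to be monotone along the arc, so no orbit is dense. Recurrence needs genus.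

Nonorientability brings a specific danger. A return map to a transverse arc may now be decreasing, and a decreasing homeomorphism $h\colon[a,a']\to[d,d']$ between intervals that meet has a fixed point: the function $h(x)-x$ takes the value $d'-a\ge0$ at $a$ and the value $d-a'\le0$ at $a'$. So in a minimal flow every decreasing branch of every return map must move its interval completely off itself. With infinite genus one may hope to arrange this by cutting the intervals again and again, at the price of a new handle each time. Two known results point the same way. By a theorem of J.~C.~Beni\`ere, every noncompact orientable surface that is not embeddable in the plane admits a minimal flow; in particular every orientable surface of infinite genus is minimal. And there exist nonorientable surfaces of infinite genus with minimal, area preserving, complete real analytic vector fields. The conjecture posed in \cite{EPS} is: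

\begin{quote}
\emph{Every nonorientable surface of infinite genus is minimal.}
\end{quote}

We prove it in the following stronger form. Beni\`ere's theorem is not used.

\begin{theorem}\label{thm:main}
Let $S$ be a surface of infinite genus, orientable or not. Then $S$ carries a smooth structure and a complete $C^\infty$ vector field without zeros, all of whose orbits are dense. Moreover there is a residual set of points both of whose semi-orbits are dense. In particular every nonorientable surface of infinite genus is minimal.
\end{theorem}

Here \emph{residual} means containing a countable intersection of dense open sets.

We do not construct a flow on the given surface. We build a surface together with a flow, and then recognize the surface by the classification of noncompact surfaces (Section~\ref{sec:background}). Take the unit square with its vertical flow and glue intervals of the top side to intervals of the bottom side through bands, one band at a time, so that at each finite stage every vertical orbit crosses the square only finitely many times. The infinite sequence of bands has to meet three demands.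
\begin{itemize}
\item \emph{Density.} Each band is attached at the beginning or at the end of a strip of orbits that already visits many prescribed open sets. An orbit through that band visits these sets too (Section~\ref{sec:bands}).
\item \emph{No finite orbit survives.} Every orbit must eventually be prolonged. Then it passes through infinitely many bands, and by the first point it is dense (Sections \ref{sec:operations} to \ref{sec:dynamics}).
\item \emph{Topology.} The bands come in groups that add a handle, add a crosscap, or split a boundary circle in two. Splits and crosscaps prescribe the ends and their orientability, and handles do all the dynamical work (Sections \ref{sec:operations}, \ref{sec:construction} and \ref{sec:topology}).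
\end{itemize}
This is where infinite genus enters: handles are spent without limit, near every end. For the same reason the limit surface $M$ has only nonplanar ends. The planar ends of $S$ are created at the last step (Section~\ref{sec:general}) as in the example of the punctured torus, by removing from $M$ a closed totally disconnected set that meets each orbit at most once, and only orbits whose two halves are dense.

\section{Genus, ends and the classification of surfaces}\label{sec:background}

\subsection*{Genus}
For a compact connected surface $L$ with $q(L)$ boundary circles put
\[ g(L)=2-\chi(L)-q(L). \]
By the classification of compact surfaces, $g(L)$ is twice the genus if $L$ is orientable and equals the genus otherwise, and $g(L)=0$ exactly when $L$ is a sphere with holes. Thus $S$ has infinite genus if and only if $g$ is unbounded on the compact connected subsurfaces of $S$. Let $L\subset\operatorname{int}L'$ be two such subsurfaces of a noncompact surface and let $N_1,\dots,N_t$ be the components of $L'\setminus\operatorname{int}L$. Then $\chi(L')=\chi(L)+\sum\chi(N_i)$ and $\sum q(N_i)=q(L)+q(L')$. Substituting $\chi(N_i)=2-g(N_i)-q(N_i)$ gives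
\begin{equation}\label{eq:genus}
g(L')=g(L)+2\bigl(q(L)-t\bigr)+\sum_{i=1}^{t}g(N_i).
\end{equation}
Since $L'$ is connected, each $N_i$ contains a boundary circle of $L$, so $t\le q(L)$ and $g(L')\ge g(L)$.

We use two standard facts. Every compact subset of a surface lies in the interior of a compact connected subsurface. Every noncompact surface $S$ has a \emph{standard exhaustion}: compact connected subsurfaces $L_1\subset\operatorname{int}L_2\subset\cdots$ with union $S$ such that each of the finitely many components of $S\setminus L_k$ has noncompact closure.

\subsection*{Ends}
An \emph{end} $e$ of a noncompact surface $S$ assigns to every compact set $L\subset S$ a component $U_L(e)$ of $S\setminus L$, in such a way that $U_{L'}(e)\subset U_L(e)$ whenever $L\subset L'$. The set $E$ of ends has the topology generated by the sets $\{e:U_L(e)=U\}$. An end is determined by its values along any exhaustion by compact sets $L_k\subset\operatorname{int}L_{k+1}$, so $E$ is the inverse limit of the discrete sets of components of $S\setminus L_k$. For a standard exhaustion these sets are finite, hence $E$ is compact, metrizable and totally disconnected. An end $e$ is \emph{planar} if some $U_L(e)$ embeds in the plane, and \emph{orientable} if some $U_L(e)$ is orientable. Both conditions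 are open, and planar ends are orientable. So the sets $E'$ of nonplanar ends and $E''$ of nonorientable ends are closed and $E''\subset E'\subset E$. We call $(E,E',E'')$ the \emph{end triple} of $S$.

\subsection*{Orientability classes}
A surface is \emph{infinitely nonorientable} if no compact set has orientable complement. It is \emph{finitely nonorientable} if it is nonorientable but some compact connected subsurface $L$ has orientable complement; it is then of \emph{odd} or \emph{even} type according to the parity of $g(L)$, which is the parity of $\chi(L)+q(L)$. This parity does not depend on $L$. Indeed, two such subsurfaces lie in the interior of a third, so it suffices to compare $L\subset\operatorname{int}L'$; there the $N_i$ are orientable, each $g(N_i)$ is even, and \eqref{eq:genus} gives $g(L')\equiv g(L)\pmod2$. The four \emph{orientability classes} are: orientable; infinitely nonorientable; finitely nonorientable of odd type; finitely nonorientable of even type.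

\begin{theorem}[Richards {\cite[Theorem 1]{Richards}}]\label{thm:richards}
Two surfaces of the same genus and the same orientability class are homeomorphic if and only if their end triples are homeomorphic.
\end{theorem}

We apply this only to surfaces of infinite genus, for which the following holds.

\begin{lemma}\label{lem:triple}
Let $S$ be a surface of infinite genus with end triple $(E,E',E'')$. Then $E'\ne\emptyset$. If $E''\ne\emptyset$, then $S$ is infinitely nonorientable. If $E''=\emptyset$, then $S$ is orientable or finitely nonorientable.
\end{lemma}

\begin{proof}
Fix a standard exhaustion $(L_k)$. Each component of $S\setminus L_k$ has noncompact closure, so it contains a component of $S\setminus L_{k+1}$, and so on; hence it is $U_{L_k}(e)$ for some end $e$. Suppose all ends are planar. By compactness $E$ is covered by finitely many sets $\{e:U_{L_{k_i}}(e)=U_i\}$ with $U_i$ planar. For $k=\max k_i$ every component of $S\setminus L_k$ lies in some $U_i$ and is planar. For a compact connected subsurface $L'$ with $L_k\subset\operatorname{int}L'$ all $g(N_i)$ in \eqref{eq:genus} vanish, so $g(L')\le g(L_k)+2q(L_k)$. Every compact connected subsurface lies in the interior of such an $L'$ and $g$ is monotone, so $g$ is bounded, a contradiction. The same covering argument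 shows that if all ends are orientable, then some $S\setminus L_k$ is orientable. Finally, if $e\in E''$ and $L$ is compact, then $S\setminus L$ contains the nonorientable set $U_L(e)$.
\end{proof}

\subsection*{Three further tools}
A \emph{Polish space} is a separable completely metrizable space; $G_\delta$ subsets of $\mathbb R$ are Polish. It is \emph{perfect} if it has no isolated points, and a subset is \emph{comeager} if its complement is a countable union of nowhere dense sets.

\begin{theorem}[Kuratowski--Mycielski {\cite[19.1]{Kechris}}]\label{thm:KM}
If $X$ is a nonempty perfect Polish space and $\mathcal S\subset X^2$ is comeager, then there is a Cantor set $C\subset X$ with $(x,y)\in\mathcal S$ for all distinct $x,y\in C$.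
\end{theorem}

\begin{theorem}[Hurewicz--Wallman {\cite[Ch.~IV]{HW}}]\label{thm:HW}
A connected $n$-manifold is not disconnected by a subset of dimension at most $n-2$. In particular a surface minus a closed totally disconnected set is connected.
\end{theorem}

\begin{lemma}\label{lem:complete}
Let $X$ be a smooth vector field without zeros on a smooth surface $S$. Then a positive smooth multiple of $X$ is complete, and its orbits are the maximal integral curves of $X$ with the same orientation.
\end{lemma}

\begin{proof}
Let $\varrho\colon S\to[0,\infty)$ be smooth and proper, and put $X'=X/(1+(X\varrho)^2)$. Since $|u|/(1+u^2)\le\frac12$, the function $\varrho$ changes at rate at most $\frac12$ along $X'$. So an integral curve of $X'$ stays in a compact set during any bounded time interval.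
\end{proof}

\section{Band systems}\label{sec:bands}

Let $D=[0,1]^2$. A \emph{band} is a triple $(j,b,h)$, where $j$ and $b$ are open intervals with closures in $(0,1)$ and $h\colon\bar j\to\bar b$ is an affine bijection, increasing or decreasing. We call $j$ the \emph{top foot} and $b$ the \emph{bottom foot}. A \emph{band system} $\mathfrak B$ is a finite set of bands $(j_i,b_i,h_i)$ such that the $\bar j_i$ are pairwise disjoint and the $\bar b_i$ are pairwise disjoint. Its surface $W=W(\mathfrak B)$ is obtained from $D$ by attaching the rectangles $\bar j_i\times[0,1]$ via $(x,0)\sim(x,1)\in D$ and $(x,1)\sim(h_i(x),0)\in D$. It is a compact connected surface with boundary. A point moving vertically upward from $(x,0)$ reaches $(x,1)$; if $x\in j_i$ it crosses the band and enters $D$ again at $(h_i(x),0)$. This motion is recorded by the injective partial map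
\[ T=\bigcup_i h_i|_{j_i}\colon\ \bigcup_i j_i\to\bigcup_i b_i . \]
The \emph{full orbit} of $x\in[0,1]$ consists of all points $T^kx$, $k\in\mathbb Z$, that are defined. Put
\[ J=[0,1]\setminus\bigcup j_i,\qquad B=[0,1]\setminus\bigcup b_i,\qquad K^+=\bigcup\partial j_i,\qquad K^-=\bigcup\partial b_i, \]
and $\operatorname{int}J=(0,1)\setminus\bigcup\bar j_i$, $\operatorname{int}B=(0,1)\setminus\bigcup\bar b_i$. Orbits can begin only in $B$ and end only in $J$. The components of $J\times\{1\}$ and of $B\times\{0\}$ are nondegenerate compact intervals in $\partial W$, called \emph{edges}. The components of $\partial W$ are called \emph{circles}. The boundary $\partial W$ consists of the edges, the two vertical sides of $D$ and the sides of the bands, and each side ends at endpoints of edges; so every circle contains an edge. We identify subsets of $J$ and of $B$ with subsets of the top and of the bottom of $D$, and say for instance that an interval in $B$ \emph{lies on} a circle.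

Consider the condition
\begin{itemize}
\item[(A1)] $T$ has no periodic point and all full orbits of $T$ are finite.
\end{itemize}
Under (A1) each $x\in B$ has a unique $k(x)\ge0$ with $R(x):=T^{k(x)}x\in J$. The \emph{return map} $R\colon B\to J$ sends the first point of each full orbit to its last point, so it is a bijection. It maps $B\cap(0,1)$ into $(0,1)$. Put $P=R(K^-)$ and $Q=R^{-1}(K^+)$; these are finite sets. The system is \emph{admissible} if it satisfies (A1) and
\begin{itemize}
\item[(A2)] $P\cap K^+=\emptyset$, equivalently $Q\cap K^-=\emptyset$.
\end{itemize}
The reason for (A2) is this. Closed feet are pairwise disjoint, so a point of $K^-$ will never lie in a later bottom foot, and a point of $K^+$ will never lie in a later top foot. An orbit from $K^-$ to $K^+$ would therefore stay finite forever.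

The map $R$ is discontinuous only at $Q$. More precisely, let $x\in B\cap(0,1)$ with $x\notin Q$. Then $T^ix$ lies in the open domain of $T$ for $i<k(x)$, and $T^{k(x)}x$ lies in the open set $\operatorname{int}J$. Hence
\begin{equation}\label{eq:continuity}
k\text{ is constant and }R\text{ is continuous on a neighborhood of }x\text{ in }B.
\end{equation}

A \emph{column} is a nonempty open interval $c\subset\operatorname{int}B\setminus Q$. By \eqref{eq:continuity}, $k$ is a constant $k_c$ on $c$, each $T^i(c)$ with $i<k_c$ lies in a single top foot, and $R$ maps $c$ homeomorphically onto an open interval. This interval lies in $\operatorname{int}J\setminus P$, because $c$ misses $Q$ and $K^-$ and $R$ is injective. A column is thus a strip of parallel orbits that crosses $W$ from boundary to boundary. It \emph{starts} on the circle on which $c$ lies and \emph{ends} on the circle on which $R(c)$ lies; it is a \emph{loop} if these circles coincide. It \emph{visits} a set $O\subset(0,1)$ if $T^i(c)\subset O$ for some $0\le i\le k_c$, and it \emph{uses} the band $(j,b,h)$ if $T^i(c)\subset j$ for some $0\le i<k_c$. A nonempty open subinterval of a column is a column that starts, ends, visits and uses as the larger one does. Disjoint columns have disjoint return images.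

\begin{example}\label{ex:handle}
The empty system is admissible: $W=D$, $R=\mathrm{id}$, and every column is a loop that visits only the sets containing it. Measure lengths in units of $\frac1{10}$, so that $D=[0,10]^2$. To obtain a column that visits both $(1,2)$ and $(8,9)$, add the bands
\[ j=(1,2)\to b=(8,9),\qquad j'=(3,4)\to b'=(6,7), \]
with translations as gluing maps (Figure~\ref{fig:handle}). No bottom foot meets a top foot, so $T^2$ is nowhere defined and (A1) holds. We have $K^+=Q=\{1,2,3,4\}$ and $K^-=P=\{6,7,8,9\}$, so (A2) holds. The band sides join top $1,2,3,4$ to bottom $8,9,6,7$. Following the boundary we meet the edges top $[0,1]$, bottom $[0,6]$, top $[2,3]$, bottom $[9,10]$, top $[4,10]$, bottom $[7,8]$ and return to top $1$. So there is one circle, $\chi(W)=-1$, and $W$ is a one-holed torus. The first band alone would have produced an annulus; the second band is there only to restore a single circle.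

The interval $c=(1,2)$ is a column with $k_c=1$ and $R(c)=(8,9)$. It shows the mechanism for density: if a later band has its bottom foot in $c$, every orbit through that band continues along $c$, and if it has its top foot in $R(c)$, every orbit through it has arrived along $c$. In both cases the orbit meets $(1,2)$ and $(8,9)$.

The example also shows how finite orbits are to be destroyed. The orbit $\{5\}$ can be prolonged backward by a band with a large bottom foot such as $(4.5,\,5.5)$ and a small top foot in $R(c)$. The orbit $\{9\}$ starts in $K^-$ and cannot be prolonged backward. It can be prolonged forward, by a band with top foot a small interval around $9$ and bottom foot in a part of $c$ whose return image avoids it; this is possible because $9\notin K^+$. When the surface to be built is orientable with one end, the whole construction consists of such steps, each completed to a handle.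
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.4]
\fill[gray!25] (1,0) rectangle (2,10);
\fill[gray!25] (8,0) rectangle (9,10);
\draw (0,0) rectangle (10,10);
\draw[line width=2pt] (1,10)--(2,10) (3,10)--(4,10) (6,0)--(7,0) (8,0)--(9,0);
\draw[->] (1.5,2)--(1.5,8);
\draw[->] (8.5,2)--(8.5,8);
\node at (1.5,9.2) {$j$};
\node at (3.5,9.2) {$j'$};
\node at (6.5,0.9) {$b'$};
\node at (8.5,0.9) {$b$};
\node at (1.5,-0.7) {$c$};
\node at (8.5,10.8) {$R(c)$};
\draw[dashed,rounded corners=6pt,->] (1.5,10)--(1.5,12.2)--(12,12.2)--(12,-1.8)--(8.5,-1.8)--(8.5,-0.15);
\draw[dotted,thick,rounded corners=6pt,->] (3.5,10)--(3.5,11.2)--(-2,11.2)--(-2,-1.8)--(6.5,-1.8)--(6.5,-0.15);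
\end{tikzpicture}
\caption{A square with two bands, drawn as their core curves: one glues the top interval $j$ to the bottom interval $b$, the other glues $j'$ to $b'$. The feet alternate along the boundary of the square, so the result is a one-holed torus. The vertical orbits that start in $c$ cross the left shaded strip, the first band and the right shaded strip, and end in $R(c)$.}
\label{fig:handle}
\end{figure}

The next lemma says when a band can be added.

\begin{lemma}\label{lem:add}
Let $\mathfrak B$ be admissible and let $(j,b,h)$ be a band such that
\begin{itemize}
\item[(i)] $\bar j\subset\operatorname{int}J$ and $\bar b\subset\operatorname{int}B$;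
\item[(ii)] $R(\bar b)\cap\bar j=\emptyset$;
\item[(iii)] $\partial j\cap P=\emptyset$ and $\partial b\cap Q=\emptyset$;
\item[(iv)] $\bar b$ lies in a column, or $\bar j$ lies in the return image of a column.
\end{itemize}
Then $\mathfrak B'=\mathfrak B\cup\{(j,b,h)\}$ is admissible. If $c$ is a column of $\mathfrak B$ with $c\cap\bar b=\emptyset$ and $R(c)\cap\bar j=\emptyset$, then $c$ is a column of $\mathfrak B'$ with the same iterates and the same return map.
\end{lemma}

A column $c$ as in the last sentence is called \emph{unaffected} by the new band. If $\bar b$ lies in a column, the parts of (i) and (iii) that concern $b$ hold automatically, and likewise for $\bar j$ in the return image of a column. Condition (ii) is what excludes periodic orbits, for increasing and decreasing $h$ alike: without it, $j=b$ with $h$ decreasing creates a fixed point in the empty system. Conditions (iii) and (iv) protect (A2).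

\begin{proof}
Primes refer to $\mathfrak B'$, which is a band system by (i). After a $T'$-orbit passes the new band it is at a point of $b\subset B$. It then follows $T$ to a point of $R(b)$, which lies in $J\setminus\bar j$ by (ii), and stops there. So every $T'$-orbit passes the new band at most once. An infinite $T'$-orbit would therefore contain an infinite $T$-orbit, and a periodic $T'$-orbit would be $T$-periodic or pass the new band infinitely often. This gives (A1). For $x\in B'=B\setminus b$ we have $R'(x)=R(x)$ if $R(x)\notin j$, and $R'(x)=R(h(R(x)))$ otherwise. For (A2) we must show $R'(x)\notin K^+\cup\partial j$ for $x\in K^-\cup\partial b$.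

Let $x\in K^-$ and $R(x)\notin j$. Then $R'(x)=R(x)\in P$ is not in $K^+$ by (A2) and not in $\partial j$ by (iii).

Let $x\in K^-$ and $R(x)\in j$. Then $j$ meets $P$, so $\bar j$ is not in the return image of a column, and by (iv) $\bar b$ lies in a column. Hence $h(R(x))\notin Q$, that is, $R'(x)\notin K^+$. Also $R'(x)\in R(b)$ is not in $\partial j$ by (ii).

Let $x\in\partial b$. Then $R(x)\notin\bar j$ by (ii), so $R'(x)=R(x)\notin\partial j$, and $R(x)\notin K^+$ by (iii).

For the last claim, $c\subset\operatorname{int}B'$, and on $c$ we have $R'=R$ with no value in $K^+\cup\partial j$.
\end{proof}

Fix once and for all an enumeration $O_1,O_2,\dots$ of the open subintervals of $(0,1)$ with rational endpoints. A column is \emph{$n$-good} if it visits $O_1,\dots,O_n$; every column is $0$-good. A band $(j,b,h)$ added to $\mathfrak B$ has \emph{grade at least $n$} if there is an $n$-good column $c$ of $\mathfrak B$, the system just before the addition, with $b\subset c$ or $j\subset R(c)$. The grade measures what an orbit gains by passing the band.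

\begin{lemma}\label{lem:grade}
Suppose $(j,b,h)$ is added to $\mathfrak B$ with grade at least $n$, and let $\tilde T$ be any injective partial map extending $T$ and $h|_j$. Then every full $\tilde T$-orbit that meets $j$ meets $O_1,\dots,O_n$.
\end{lemma}

\begin{proof}
Let $z\in j$ lie on the orbit and let $c$ be as in the definition. If $b\subset c$ put $w=h(z)$. If $j\subset R(c)$ put $w=R^{-1}(z)$, so that $z=T^{k_c}w$. In both cases $w\in c$ lies on the orbit, and for each $s\le n$ there is $l\le k_c$ with $\tilde T^lw=T^lw\in O_s$.
\end{proof}

\section{Handles, crosscaps and splits}\label{sec:operations}

The circles of $W$ are the approximations to the ends of the limit surface. A band between two different circles would merge two of them, so we only use groups of bands all of whose feet lie on one circle $\beta$.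

\subsection*{The three operations}
Orient $\beta$ and let $j,b$ be feet on $\beta$ with disjoint closures contained in edges. Let $j^-,j^+$ and $b^-,b^+$ be their initial and terminal points in the orientation of $\beta$. Then $\beta\setminus(\bar j\cup\bar b)$ consists of an arc $\alpha_1$ from $j^+$ to $b^-$ and an arc $\alpha_2$ from $b^+$ to $j^-$. The band $(j,b,h)$ is \emph{untwisted} if $h(j^\pm)=b^\mp$ and \emph{twisted} if $h(j^\pm)=b^\pm$. For given $j$ and $b$, one monotonicity type of $h$ gives an untwisted band and the other a twisted one. If $A_\beta$ is an annular collar of $\beta$ in $W$, an orientation of $A_\beta$ extends over the band exactly when the band is untwisted.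

\begin{itemize}
\item \emph{Split}: one untwisted band. Its sides join $j^+$ to $b^-$ and $j^-$ to $b^+$, so $\beta$ is replaced by two circles, one containing $\alpha_1$ and one containing $\alpha_2$. The union of $A_\beta$ and the band is orientable.
\item \emph{Crosscap}: one twisted band. Its sides join $j^+$ to $b^+$ and $j^-$ to $b^-$, so $\beta$ is replaced by one circle containing both arcs. The union of $A_\beta$ and the band is nonorientable with $\chi=-1$ and two boundary circles: it is a M\"obius band with a hole.
\item \emph{Handle}: two untwisted bands $(j,b,h)$, $(j',b',h')$ with feet on $\beta$ such that $\bar j'$ lies in one of the arcs $\alpha_1,\alpha_2$ and $\bar b'$ in the other. The first band splits $\beta$. Removing $j'$ from one of the new circles and $b'$ from the other leaves two arcs, which the sides of the second band join to one circle. An orientation of $A_\beta$ extends over both bands, so the union of $A_\beta$ and the bands is orientable with $\chi=-2$ and two boundary circles: it is a two-holed torus.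
\end{itemize}
In each case the circles other than $\beta$ are unchanged, and the edges on the circles that replace $\beta$ are contained in edges on $\beta$. A split leaves $g(W)$ unchanged, a crosscap raises it by $1$ and a handle by $2$. After a crosscap or a handle we call the new circle $\beta$ again. With this convention unaffected columns keep their start and end circles.

\subsection*{Performing the operations}
The basic configuration is a pair of disjoint columns, one ending and one starting on $\beta$. Top feet go into the return image of the first, bottom feet into the second, and condition (ii) of Lemma~\ref{lem:add} comes for free. As in Example~\ref{ex:handle}, we also need handles in which one foot is prescribed in advance.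

\begin{lemma}\label{lem:ops}
Let $\mathfrak B$ be admissible and let $c_1,c_2$ be disjoint columns such that $c_1$ ends and $c_2$ starts on the circle $\beta$.
\begin{itemize}
\item[(a)] Any band with $\bar j\subset R(c_1)$ and $\bar b\subset c_2$ can be added, preserving admissibility. If $c_1$ is $n$-good, it has grade at least $n$. Columns disjoint from $c_1\cup c_2$ are unaffected.
\item[(b)] One can add a handle $(j,b,h)$, $(j',b',h')$ at $\beta$, preserving admissibility, with $\bar j'\subset R(c_1)$, $\bar b'\subset c_2$, and with the first band of any one of the following types:
\begin{itemize}
\item[(H0)] $\bar j\subset R(c_1)$ and $\bar b\subset c_2$;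
\item[(H1)] $\bar j\subset R(c_1)$, and $b$ is a prescribed interval on $\beta$ with $\bar b\subset\operatorname{int}B$, $\bar b\cap(c_1\cup c_2)=\emptyset$, $\partial b\cap Q=\emptyset$;
\item[(H2)] $\bar b\subset c_2$, and $j$ is a prescribed interval on $\beta$ with $\bar j\subset\operatorname{int}J$, $\bar j\cap R(c_1\cup c_2)=\emptyset$, $\partial j\cap P=\emptyset$.
\end{itemize}
Both bands have grade at least $n$ if $c_1$ is $n$-good (types (H0), (H1)) or $c_2$ is $n$-good (type (H2)). Every column $c$ disjoint from $c_1\cup c_2\cup\bar b$ with $R(c)\cap\bar j=\emptyset$ is unaffected by both bands; for type (H0) this is every column disjoint from $c_1\cup c_2$.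
\item[(c)] After a handle of type (H0), the interval $c_{12}=R^{-1}(j)\subset c_1$ is a column. It starts where $c_1$ starts, ends where $c_2$ ends, visits every set visited by $c_1$ or by $c_2$, uses every band used by $c_1$, and uses the new band $(j,b,h)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Conditions (i), (iii), (iv) of Lemma~\ref{lem:add} hold because of the position of the feet, and (ii) holds because $R(c_1)\cap R(c_2)=\emptyset$. A column disjoint from $c_1\cup c_2$ misses $\bar b$, and its return image misses $R(c_1)\supset\bar j$.

(b) \emph{Choice of the feet.} Each of the arcs $\alpha_1,\alpha_2$ has one end at $j$ and one end at $b$, so the two sides of $j$ belong to different arcs, and so do the two sides of $b$. For types (H0) and (H1) choose $b$ (if it is not prescribed) and $b'$ with disjoint closures in $c_2$, and choose $\bar j\subset R(c_1)$. Then choose $\bar j'\subset R(c_1)\setminus\bar j$ on the side of $j$ that belongs to the arc not containing $\bar b'$. For type (H2) choose $\bar j'\subset R(c_1)$ and $\bar b\subset c_2$, and then $\bar b'\subset c_2\setminus\bar b$ on the side of $b$ that belongs to the arc not containing $\bar j'$. Take $h,h'$ untwisted.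

\emph{First band.} Conditions (i), (iii), (iv) hold by position or by hypothesis. For (ii): in types (H0) and (H1) we have $\bar b\cap c_1=\emptyset$, so $R(\bar b)$ misses $R(c_1)\supset\bar j$; in type (H2), $R(\bar b)\subset R(c_2)$ misses $\bar j$.

\emph{Second band.} Choose open intervals $u,v$ with $\bar b'\subset u\subset c_2\setminus\bar b$, $v\subset c_1$ and $\bar j'\subset R(v)\subset R(c_1)\setminus\bar j$. In all three types $R(c_2)\cap\bar j=\emptyset$ and $c_1\cap\bar b=\emptyset$. So $u$ and $v$ are unaffected by the first band. They are disjoint columns of the intermediate system, and the computation in (a) shows that the second band satisfies (i)--(iv).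

\emph{Grades.} If $c_1$ is $n$-good, use $j\subset R(c_1)$ for the first band and $j'\subset R(v)$ for the second. If $c_2$ is $n$-good, use $b\subset c_2$ and $b'\subset u$.

\emph{Unaffected columns.} A column $c$ as stated is unaffected by the first band, so its return image is still $R(c)$. It misses $\bar b'\subset c_2$, and $R(c)$ misses $\bar j'\subset R(c_1)$.

(c) The interval $c_{12}\subset c_1$ misses $\bar b\cup\bar b'\subset c_2$. A point $x\in c_{12}$ follows the iterates of $c_1$ to $R(x)\in j$, passes the first band into $b\subset c_2$, and follows the iterates of $c_2$ to a point of $R(b)\subset R(c_2)$. This set misses $K^+$, $\bar j$ and $\bar j'$. So the orbit stops there, at a point that is not an endpoint of a top foot, and $c_{12}$ is a column of the final system with return image $R(b)$.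
\end{proof}

We call a handle of type (H0) a \emph{junction} of $c_1$ and $c_2$, and $c_{12}$ the \emph{composite}. A single loop suffices to perform any number of operations: given an $n$-good loop $\ell$ at $\beta$, choose three disjoint open subintervals $c_0,c_1,c_2$ of $\ell$, apply Lemma~\ref{lem:ops} to $c_1,c_2$, and replace $\ell$ by $c_0$. We refer to this as \emph{operating with the loop $\ell$}. The bands have grade at least $n$, and $c_0$ is unaffected provided a prescribed $\bar b$ misses $\ell$ and a prescribed $\bar j$ misses $R(\ell)$.

\subsection*{Keeping good loops at every circle}
To operate at every circle with increasing grades we need $n$-good loops at every circle, for larger and larger $n$. A column that visits $O_{n+1}$ always exists, but we have no control over where it starts and ends. It has to be connected to each circle by junctions, and for this the circles must be linked by good columns. For an admissible system consider the directed graph whose vertices are the circles, with an arrow $\beta\to\gamma$ if there is an $n$-good column from $\beta$ to $\gamma$. The system is \emph{$n$-connected} if for every ordered pair of circles, equal ones included, there is a path of length at least $1$ from the first to the second. It is \emph{$n$-complete} if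 for every ordered pair, equal ones included, there is an arrow. An $n$-complete system is $n$-connected.

\begin{lemma}[mixing]\label{lem:mix}
From an $n$-connected system one reaches, by finitely many handles with bands of grade at least $n$, an admissible system with pairwise disjoint $(n+1)$-good columns $c_{\beta\gamma}$ from $\beta$ to $\gamma$, one for each ordered pair of circles, each of which uses at least one of the new bands.
\end{lemma}

\begin{proof}
First we find a column $Y$ that visits $O_{n+1}$. Choose $z\in O_{n+1}$ outside the finite set of points on the forward orbits of $K^-\cup Q$. Let $x\in B$ be the first point of the full orbit of $z$, say $T^ix=z$. Then $x\in(0,1)$ and $x\notin K^-\cup Q$, so $x$ lies in the open set $\operatorname{int}B\setminus Q$, and a small interval $Y$ around $x$ is a column with $T^i(Y)\subset O_{n+1}$. Say $Y$ goes from $\mu$ to $\nu$.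

For each ordered pair $(\beta,\gamma)$ choose a path of length at least $1$ from $\beta$ to $\mu$ and a path from $\nu$ to $\gamma$. This gives a chain of columns $C_1,\dots,C_r,Y,C'_1,\dots,C'_s$ with $r\ge1$, in which $C_1$ is $n$-good and each column ends on the circle where the next one starts. Altogether finitely many columns occur in these chains, with repetitions. Replace each occurrence by an open subinterval so that all of them become pairwise disjoint. Treat the chains one after the other, and in each chain form junctions from the left: first of $C_1$ and its successor, then of the composite and the next column, and so on. The composite obtained so far lies in $C_1$, so it is disjoint from all other columns in play, and it is $n$-good; hence all grades are at least $n$. A junction leaves unaffected every column disjoint from the two columns used, so the unused columns and the finished composites persist. The final composite $c_{\beta\gamma}$ goes from $\beta$ to $\gamma$, visits $O_1,\dots,O_n$ through $C_1$ and $O_{n+1}$ through $Y$, and uses a band of the first junction, which exists because $r\ge1$.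
\end{proof}

A split could destroy connectedness, since the two new circles need not be linked to each other. They are linked through a third circle if the band is placed well.

\begin{lemma}[splitting]\label{lem:split}
Let $\mathfrak B$ be $n$-complete with at least two circles. Then any given circle $\beta$ can be split by a band of grade at least $n$ so that the new system is admissible and $n$-connected.
\end{lemma}

\begin{proof}
Let $\gamma\ne\beta$, let $c_1$ be an $n$-good column from $\gamma$ to $\beta$ and $c_2$ one from $\beta$ to $\gamma$. They start on different circles, so they are disjoint. By Lemma~\ref{lem:ops}(a) add an untwisted band with $\bar j\subset R(c_1)$, $\bar b\subset c_2$, and let $\beta_1,\beta_2$ be the new circles. The two components of $c_1\setminus R^{-1}(\bar j)$ miss $\bar b$ and their images miss $\bar j$, so they are unaffected. Their images are the two sides of $j$ in $R(c_1)$, which lie on different new circles. This gives arrows $\gamma\to\beta_1$ and $\gamma\to\beta_2$. The two components of $c_2\setminus\bar b$ have images on $\gamma$, so they are unaffected, and they lie on different new circles. This gives arrows $\beta_1\to\gamma$ and $\beta_2\to\gamma$. For a circle $\lambda\ne\beta,\gamma$ the $n$-good columns from $\gamma$ to $\lambda$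 and from $\lambda$ to $\gamma$ neither start nor end on $\beta$, so they are unaffected. Thus every circle other than $\gamma$ has an arrow to $\gamma$ and an arrow from $\gamma$.
\end{proof}

\subsection*{Prolonging the finite orbits}
We now cover as much as possible of $B$ by new bottom feet. Three kinds of points cannot be covered. Points near $K^-$ cannot, because closed feet are disjoint; their orbits are prolonged at the other end, and this is where (A2) is used. Points near $0$ and $1$ cannot; they are postponed. Points of the good columns must be spared, because these columns are needed later; the construction will take care of them through the last clause of Lemma~\ref{lem:mix}.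

\begin{lemma}[exhaustion]\label{lem:exhaust}
Let $\mathfrak B$ be admissible with pairwise disjoint $n$-good columns $c_{\beta\gamma}$ from $\beta$ to $\gamma$, one for each ordered pair of circles, and let $\delta>0$. By finitely many handles with bands of grade at least $n$ one reaches an admissible $n$-complete system $\mathfrak B'$ with the following property: if $x\in B\cap[\delta,1-\delta]$ lies in no $c_{\beta\gamma}$, then $x$ lies in a bottom foot of $\mathfrak B'$ or $R(x)$ lies in a top foot of $\mathfrak B'$.
\end{lemma}

\begin{proof}
The symbols $B,J,K^\pm,Q,R$ refer to $\mathfrak B$, and ``current'' refers to the system at a later moment. Choose nondegenerate compact intervals $\rho_{\beta\gamma}\subset c_{\beta\gamma}$ and let $\rho$ be their union. The components of $B\setminus\rho$ are finitely many nondegenerate intervals whose endpoints lie in one of the disjoint sets $K^-$, $\partial\rho$, $\{0,1\}$. For each component, with endpoints $e<f$, choose $e<e'<f'<f$ with $e',f'\notin Q$ such that the \emph{gap} $[e,e']$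
\begin{itemize}
\item misses $Q$ if $e\in K^-$, which is possible because $Q$ is finite and $Q\cap K^-=\emptyset$;
\item lies in $c_{\beta\gamma}$ if $e\in\partial\rho_{\beta\gamma}$;
\item lies in $[0,\delta)$ if $e=0$;
\end{itemize}
and such that the gap $[f',f]$ satisfies the same conditions with $f$ in place of $e$, and lies in $(1-\delta,1]$ if $f=1$. Let $g_1,\dots,g_N$ be the gaps at points of $K^-$. They lie in $B\cap(0,1)$ and miss $Q$, so by \eqref{eq:continuity} each $R(g_i)$ is a compact interval in $\operatorname{int}J$. The $g_i$ are pairwise disjoint and miss $\rho$, so the $R(g_i)$ are pairwise disjoint and miss the compact set $R(\rho)$.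

We add one handle of type (H1) for each interval $(e',f')$, with this interval as prescribed bottom foot, and then one handle of type (H2) for each $i$, with a prescribed top foot $\eta_i\supset R(g_i)$ such that $\bar\eta_i\cap R(\rho)=\emptyset$. A handle at $\beta$ is obtained by operating with a loop $\ell_\beta\subset\rho_{\beta\beta}$, starting from $\ell_\beta=\operatorname{int}\rho_{\beta\beta}$. The prescribed closed feet miss $\rho$, respectively $R(\rho)$. So by Lemma~\ref{lem:ops}(b) and induction, the shrinking loops $\ell_\beta$ and the columns $\operatorname{int}\rho_{\beta\gamma}$ with $\beta\ne\gamma$ are unaffected at every step. On them the current return map is $R$. Consequently every closed foot that is not prescribed lies in some $\rho_{\beta\beta}$ or $R(\rho_{\beta\beta})$, all grades are at least $n$, and the final system is $n$-complete. It remains to check the hypotheses on the prescribed feet at the moment they are used.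

\emph{Type (H1).} Let $b=(e',f')$ be not yet treated. The new closed bottom feet are other intervals of this form or lie in $\rho$, so $\bar b$ lies in the current $\operatorname{int}B$, on some circle $\beta$, and it misses $\ell_\beta$. Let $x\in\{e',f'\}$. Since $x\notin\rho$, the point $R(x)$ is outside $R(\rho)$, which contains all closed top feet added so far. So the current return of $x$ is $R(x)$, it is not an endpoint of a new top foot, and it is not in $K^+$ because $x\notin Q$. Thus $\partial b$ misses the current set $Q$.

\emph{Type (H2).} Suppose $\eta_1,\dots,\eta_{i-1}$ have been treated and their closures miss $R(g_l)$ for $l\ge i$. The new closed top feet are these closures or lie in $R(\rho)$, so $R(g_i)$ lies in the current $\operatorname{int}J$. Choose an open interval $\eta_i\supset R(g_i)$ whose closure lies in the current $\operatorname{int}J$ and misses $R(\rho)$ and all $R(g_l)$ with $l\ne i$, and whose endpoints avoid the current finite set $P$. It lies on some circle $\beta$, and $\bar\eta_i$ misses $R(\ell_\beta)\subset R(\rho)$.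

Finally let $x\in B\cap[\delta,1-\delta]$ lie in no $c_{\beta\gamma}$. Then $x$ lies in a component of $B\setminus\rho$. If $x\in(e',f')$, it lies in a new bottom foot. Otherwise it lies in a gap. Gaps at $\partial\rho$ lie in the $c_{\beta\gamma}$ and gaps at $0$ and $1$ miss $[\delta,1-\delta]$, so $x\in g_i$ for some $i$, and $R(x)\in\eta_i$.
\end{proof}

\section{The inductive construction}\label{sec:construction}

The \emph{data} are a nonempty compact totally disconnected metrizable space $H$, a closed set $H''\subset H$, and a number $\kappa\in\{0,1,2\}$ with $\kappa=0$ if $H''\ne\emptyset$. The space $H$ will be the space of ends, $H''$ the set of nonorientable ends, and $\kappa$ the number of crosscaps when there are only finitely many. Choose partitions $\mathcal P_0,\mathcal P_1,\dots$ of $H$ into finitely many nonempty clopen sets, with mesh tending to $0$, such that $|\mathcal P_0|=\min(2,|H|)$ and $\mathcal P_{n+1}$ equals $\mathcal P_n$ or arises from it by dividing one element in two. To get such a sequence, take a refining sequence of finite clopen partitions with mesh tending to $0$ and interpolate. We construct admissible systems $\mathfrak B^{(0)}\subset\mathfrak B^{(1)}\subset\cdots$ such that $\mathfrak B^{(n)}$ is $n$-connected and its circles are labeled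 bijectively by the elements of $\mathcal P_n$.

\subsection*{The initial system}
If $|H|=1$, let $\mathfrak B^{(0)}=\emptyset$. There is one circle, and $(\frac14,\frac34)$ is a loop. If $|H|\ge2$, we need two circles, and Lemma~\ref{lem:split} cannot produce them from one; so we write the system down. In units of $\frac1{14}$, let $\mathfrak B^{(0)}$ consist of three bands with translations as gluing maps,
\[ (1,2)\to(10,11),\qquad(3,4)\to(12,13),\qquad(5,6)\to(8,9). \]
No bottom foot meets a top foot, so (A1) holds. On $K^-=\{8,\dots,13\}$ we have $R=\mathrm{id}$, and $K^+=\{1,\dots,6\}$, so (A2) holds. All gluing maps are increasing, so the orientation of $D$ extends over the bands, and $\chi(W)=-2$. The band sides join top $1,2,3,4,5,6$ to bottom $10,11,12,13,8,9$. Following the boundary gives two circles: $\beta_1$ with the edges top $[2,3]$, bottom $[11,12]$, and $\beta_2$ with the edges, in cyclic order, top $[0,1]$, bottom $[0,8]$, top $[4,5]$, bottom $[13,14]$, top $[6,14]$, bottom $[9,10]$. So $W$ is a two-holed torus. The column $(2,3)$, on which $R=\mathrm{id}$, goes from $\beta_2$ to $\beta_1$, and the column $(11,12)$ goes from $\beta_1$ to $\beta_2$. In both cases $\mathfrak B^{(0)}$ is $0$-connected, $W(\mathfrak B^{(0)})$ is orientable, and $g$ is $0$ or $2$.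

\subsection*{Phase $n$}
For $n=0,1,2,\dots$ we pass from $\mathfrak B^{(n)}$ to $\mathfrak B^{(n+1)}$ in four steps. Handles and crosscaps do not change the labels.
\begin{itemize}
\item[(a)] \emph{Mixing.} Apply Lemma~\ref{lem:mix}. We obtain pairwise disjoint $(n+1)$-good columns $c_{\beta\gamma}$, each using a band added in this phase.
\item[(b)] \emph{Topology.} Operating with the loops $c_{\beta\beta}$, add a handle of type (H0) at every circle, and a crosscap at every circle whose label meets $H''$. If $n=0$, add $\kappa$ further crosscaps at one circle. The loops shrink, the other $c_{\beta\gamma}$ are unaffected, and all of them keep the properties in (a).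
\item[(c)] \emph{Exhaustion.} Apply Lemma~\ref{lem:exhaust} with $n+1$ in place of $n$ and $\delta=2^{-n-1}$. The result is $(n+1)$-complete.
\item[(d)] \emph{Splitting.} If $\mathcal P_{n+1}\ne\mathcal P_n$, then $|H|\ge2$ and there are at least two circles. Split the circle whose label is divided, by Lemma~\ref{lem:split} with $n+1$, and label the new circles by the two new sets.
\end{itemize}
The resulting system $\mathfrak B^{(n+1)}$ is $(n+1)$-connected, and every band added in phase $n$ has grade at least $n$. Write $B^{(n)}$ and $R^{(n)}$ for the objects attached to $\mathfrak B^{(n)}$.

\begin{lemma}\label{lem:touch}
If $x\in B^{(n)}\cap[2^{-n-1},1-2^{-n-1}]$, then $x$ lies in a bottom foot of $\mathfrak B^{(n+1)}$ or $R^{(n)}(x)$ lies in a top foot of $\mathfrak B^{(n+1)}$.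
\end{lemma}

\begin{proof}
Suppose neither holds and let $y=R^{(n)}(x)$. In the system $\mathfrak B$ at the beginning of step (c) we still have $x\in B$ and $y\in J$. So $R(x)=y$, and the orbit from $x$ to $y$ passes only bands of $\mathfrak B^{(n)}$. The orbit of a point of $c_{\beta\gamma}$ passes a band of phase $n$, so $x$ lies in no $c_{\beta\gamma}$. Lemma~\ref{lem:exhaust} now gives a contradiction.
\end{proof}

\section{The limit flow and its orbits}\label{sec:dynamics}

Let $(j_m,b_m,h_m)$, $m\ge1$, be all the bands in the order of their addition, and let $\mathfrak B_m$ consist of the first $m$ of them, with map $T_m$. There are infinitely many, since each phase adds handles. Put $U=\bigcup j_m$, $V=\bigcup b_m$ and $T=\bigcup T_m\colon U\to V$, a homeomorphism between open subsets of $(0,1)$. For a compact surface $W$ write $W^\circ=W\setminus\partial W$, and let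
\[ M=\bigcup_m W(\mathfrak B_m)^\circ . \]
This is an increasing union of countably many surfaces, each open in the next. Any two points lie in a common piece, which is open and Hausdorff, so $M$ is a surface. It is the disjoint union of the open square $D^\circ=(0,1)^2$ and the \emph{open bands} $j_m\times[0,1]$, whose ends are $j_m\times\{1\}$ and $b_m\times\{0\}$ in $D$.

As charts take $D^\circ$ and the maps $j_m\times(\frac12,\frac52)\to M$ that send $(x,s)$ to $(x,s)\in D$ for $s\le1$, to the point $(x,s-1)$ of the band for $1\le s\le2$, and to $(h_m(x),s-2)\in D$ for $s\ge2$. The images of the band charts are pairwise disjoint, and their transition maps to $D^\circ$ are affine and carry $\partial_s$ to $\partial_y$. So $M$ is a smooth surface and $X=\partial_y$ is a smooth vector field without zeros. Let $\varphi_t$ be the flow of a complete positive multiple of $X$ (Lemma~\ref{lem:complete}). Its orbits are called \emph{leaves} and its semi-orbits \emph{half-leaves}.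

The \emph{strand} of $x\in(0,1)$ is the segment $\{x\}\times(0,1)\subset D^\circ$, together with the fiber $\{x\}\times[0,1]$ of the band if $x\in U$. The strands partition $M$. If $x\in U$, the flow passes from the strand of $x$ to the strand of $Tx$. If $x\notin U$, the points $(x,y)$ have no limit in $M$ as $y\to1$, since for $y>\frac12$ they lie in no band chart; so the leaf ends with this strand. The same holds backward, with $V$ and $T^{-1}$. Hence each leaf is the union of the strands over one full $T$-orbit in $(0,1)$, traversed in the order of the orbit. The \emph{leaf over $x$} is the leaf through $(x,\frac12)$. A nonempty open subset of $M$ contains a box $I\times(s,t)$ in $D^\circ$ or in a band, and the strand of every $x\in I$ meets this box. Therefore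
\begin{equation}\label{eq:strand}
\text{a set containing the strands of all points of a dense subset of }(0,1)\text{ is dense in }M.
\end{equation}

\begin{proposition}\label{prop:dense}
No leaf is periodic and every leaf is dense in $M$. There is a dense $G_\delta$ set $G\subset(0,1)$ such that every half-leaf of every leaf over a point of $G$ is dense in $M$.
\end{proposition}

\begin{proof}
\emph{Every full $T$-orbit in $(0,1)$ is infinite.} A periodic orbit would pass finitely many bands and contradict (A1) for some $\mathfrak B^{(n)}$. Any other finite orbit has a first point $x\notin V$ and a last point $y=T^kx\notin U$. For large $n$ the bands passed belong to $\mathfrak B^{(n)}$, so $x\in B^{(n)}$ and $R^{(n)}(x)=y$, and also $x\in[2^{-n-1},1-2^{-n-1}]$. By Lemma~\ref{lem:touch}, $x\in V$ or $y\in U$, a contradiction.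

\emph{Every full $T$-orbit $\mathcal O$ is dense in $(0,1)$.} Let $n\ge1$ and choose $m_0$ with $\mathfrak B_{m_0}=\mathfrak B^{(n)}$. All bands of index $m>m_0$ have grade at least $n$. The orbit $\mathcal O$ is infinite and $T_{m_0}$-orbits are finite, so $\mathcal O$ meets $j_m$ for some $m>m_0$. By Lemma~\ref{lem:grade} it meets $O_1,\dots,O_n$. As $n$ is arbitrary, $\mathcal O$ is dense, and by \eqref{eq:strand} every leaf is dense.

\emph{The set $G$.} The sets $A_s^\pm=\{x\in(0,1):T^{\pm i}x\in O_s\text{ for some }i\ge0\}$ are open. To see that $A^+_s$ is dense we use an orbit that is infinite only forward. Let $x_0\in\partial b_1$. The closed bottom feet are pairwise disjoint, so $x_0\notin V$ and the full orbit of $x_0$ is $\{T^ix_0:i\ge0\}$. It is dense, and so is each of its tails, since $(0,1)$ has no isolated points. Given an open interval $I$, choose $i$ with $T^ix_0\in I$ and $i'\ge i$ with $T^{i'}x_0\in O_s$; then $T^ix_0\in I\cap A^+_s$. For $A^-_s$ use a point $y_0\in\partial j_1$, which is not in $U$, and $T^{-1}$. By the Baire category theorem $G=\bigcap_s(A_s^+\cap A_s^-)$ is a dense $G_\delta$. For $x\in G$ both $\{T^ix:i\ge0\}$ and $\{T^{-i}x:i\ge0\}$ are dense. A half-leaf of the leaf over $x$ contains the strands of all but finitely many points of one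 of these two sets, so it is dense by \eqref{eq:strand}.
\end{proof}

\section{The topology of the limit surface}\label{sec:topology}

We now determine the ends of $M$ and their types. Since points will be removed from $M$ afterwards, we also fix curves that witness nonplanarity and nonorientability, in order to keep the removed set away from them.

Let $\mathfrak S_0=\mathfrak B^{(0)},\mathfrak S_1,\mathfrak S_2,\dots$ be the systems after each completed operation (handle, crosscap or split), and $W_r=W(\mathfrak S_r)$. Then $M=\bigcup W_r^\circ$. Each circle of $W_{r+1}$ has a \emph{parent} among the circles of $W_r$, namely itself or the circle it replaces; iterating, we speak of \emph{descendants}, and every circle is counted as a descendant of itself. Each edge of $\mathfrak S_s$, $s\ge r$, is contained in an edge of $\mathfrak S_r$ on the ancestor circle. Consequently every band added after $\mathfrak S_r$ has both feet on one circle of $W_r$. The labels of the circles of $W_r$ form a partition $\mathcal P_n$, and the label of a circle is contained in the label of its parent. For $e\in H$ let $\beta_r(e)$ be the circle of $W_r$ whose label contains $e$.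

\subsection*{An exhaustion of $M$}
Choose collars $a_r\colon\partial W_r\times[0,2]\to W_r$ with $a_r(x,0)=x$, and put $L_r=W_r\setminus a_r(\partial W_r\times[0,1))$. This is a compact subsurface of $W_r^\circ$ homeomorphic to $W_r$. Replacing $a_r(x,s)$ by $a_r(x,\varepsilon s)$ we can make $\operatorname{int}L_r$ contain any given compact subset of $W_r^\circ$. Write each $W_s^\circ$ as a union of compact sets $K_{s,k}$, $k\ge0$, and choose the collars inductively so that $\operatorname{int}L_r$ contains $L_{r-1}$ and all $K_{s,k}$ with $s,k\le r$. Then the $L_r$ exhaust $M$. For a circle $\beta$ of $W_r$ let $Y_\beta$ be the union of $a_r(\beta\times(0,1))$ and all open bands added after $\mathfrak S_r$ whose feet lie on $\beta$. (Here $\beta$ is always understood together with its level $r$.)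

\begin{lemma}\label{lem:Y}
The sets $Y_\beta$, for $\beta$ a circle of $W_r$, are the components of $M\setminus L_r$. If $\beta'$ is a descendant of $\beta$, then $Y_{\beta'}\subset Y_\beta$. The space of ends of $M$ is $H$, with $U_{L_r}(e)=Y_{\beta_r(e)}$.
\end{lemma}

\begin{proof}
The surface $M$ is the disjoint union of $W_r^\circ$ and the later open bands, and $W_r^\circ\setminus L_r=a_r(\partial W_r\times(0,1))$. So the $Y_\beta$ are pairwise disjoint with union $M\setminus L_r$. Each $Y_\beta$ is open: a point at the end of one of its bands lies on $\beta$ and has a neighborhood made of a half disc in the band and a half disc in the collar. It is connected, because each of its bands is connected and meets the closure of the connected set $a_r(\beta\times(0,1))$.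

Let $\beta'$ be a circle of $W_s$ descending from $\beta$. The set $Y_{\beta'}$ is connected and misses $L_s\supset L_r$, so it lies in one component of $M\setminus L_r$. Let $p$ be an interior point of an edge on $\beta'$. Then $p\in\beta$, and the points of $D^\circ$ close to $p$ lie in both $a_s(\beta'\times(0,1))$ and $a_r(\beta\times(0,1))$. So the component is $Y_\beta$.

Hence the space of ends is the inverse limit of the finite sets of circles under the parent maps. The map $e\mapsto(\beta_r(e))_r$ from $H$ to this limit is injective because the mesh of $\mathcal P_n$ tends to $0$, and surjective because a decreasing sequence of nonempty compact labels has a common point. The set $\{e:\beta_r(e)=\beta\}$ is the label of $\beta$, and the labels form a base of $H$, so the map is a homeomorphism.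
\end{proof}

\subsection*{Marked curves}
Suppose the operation on $\mathfrak S_r$ is a handle at $\beta$, and let $A_\beta=a_r(\beta\times[0,\frac12])$. The interior of the two-holed torus formed by $A_\beta$ and the two bands lies in $Y_\beta$. In it choose a \emph{marked pair}: a meridian and a longitude, that is, two simple closed curves crossing exactly once, transversally, whose union has arbitrarily thin neighborhoods that are one-holed tori. If the operation is a crosscap, choose in the same way a \emph{marked one-sided curve} in $Y_\beta$: the core of a M\"obius band, which has arbitrarily thin neighborhoods that are M\"obius bands. An open set containing a marked pair is nonplanar, and an open set containing a marked one-sided curve is nonorientable. Let $\Lambda$ be the union of all marked curves. The curves chosen for $\mathfrak S_r$ miss $L_r$, so the family is locally finite, and $\Lambda$ is closed with empty interior.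

\begin{lemma}\label{lem:orient}
Let $\beta$ be a circle of $W_r$. If no crosscap is added at a descendant of $\beta$ after $\mathfrak S_r$, then $Y_\beta$ is orientable. If no crosscap is ever added, then $M$ is orientable.
\end{lemma}

\begin{proof}
Let $Y^s=Y_\beta\cap W_s^\circ$ for $s\ge r$. We show by induction that $Y^s$ is connected and orientable. The set $Y^r$ is an open annulus. If the operation on $\mathfrak S_s$ is not at a descendant of $\beta$, then $Y^{s+1}=Y^s$. If it is at a descendant $\beta'$, then $Y^{s+1}=Y^s\cup N'$, where $N'$ is the union of $a_s(\beta'\times(0,1))$ and the new open bands. The open set $N'$ is connected, and orientable because the operation is a handle or a split. The intersection $Y^s\cap N'=a_s(\beta'\times(0,1))$ is connected, so orientations of $Y^s$ and $N'$ can be chosen to agree on it. An increasing union of connected orientable open sets is orientable, since an orientation of the first determines compatible orientations of all. For the second statement run the same induction with $W_s^\circ$ in place of $Y^s$, starting from the orientable surface $W_0^\circ$.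
\end{proof}

Let $L_*$ be the subsurface $L_r$ for the system $\mathfrak S_r$ reached after step (b) of phase $0$.

\begin{proposition}\label{prop:top}
\begin{itemize}
\item[(a)] Every $Y_\beta$ contains a marked pair.
\item[(b)] If $e\in H''$, every $Y_{\beta_r(e)}$ contains a marked one-sided curve. If $e\in H\setminus H''$, some $Y_{\beta_r(e)}$ is orientable.
\item[(c)] Suppose $H''=\emptyset$. Then $M\setminus L_*$ is orientable and $g(L_*)\equiv\kappa\pmod2$. If $\kappa=0$, then $M$ is orientable. If $\kappa>0$, then $L_*$ is nonorientable.
\end{itemize}
In particular the end triple of $M$ is $(H,H,H'')$.
\end{proposition}

\begin{proof}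
(a) A later phase adds a handle at a descendant $\beta'$ of $\beta$, and its marked pair lies in $Y_{\beta'}\subset Y_\beta$.

(b) If $e\in H''$, every later phase adds a crosscap at the circle whose label contains $e$, which is a descendant of $\beta_r(e)$. If $e\notin H''$, then, $H''$ being closed, for some $n\ge1$ the element of $\mathcal P_n$ containing $e$ misses $H''$. Let $\mathfrak S_r=\mathfrak B^{(n)}$. The labels of all descendants of $\beta_r(e)$ miss $H''$, and the $\kappa$ extra crosscaps belong to phase $0$, so Lemma~\ref{lem:orient} applies.

(c) The only crosscaps are the $\kappa$ crosscaps of step (b) of phase $0$. By Lemma~\ref{lem:orient} the components of $M\setminus L_*$ are orientable, and $M$ is orientable if $\kappa=0$. The surface $L_*$ is homeomorphic to $W_r$, which arises from $W_0$, with $g(W_0)\in\{0,2\}$, by handles and $\kappa$ crosscaps.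
\end{proof}

Let $\bar M=M\cup H$ with the topology generated by the open sets of $M$ and the sets $Y_\beta^*=Y_\beta\cup(\text{label of }\beta)$. By Lemma~\ref{lem:Y} these sets form a base, the sets $Y^*_{\beta_r(e)}$ form a neighborhood base of $e\in H$, the induced topology on $H$ is the given one, and $M$ is dense. The space $\bar M$ is Hausdorff: a point of $\operatorname{int}L_r$ is separated from $e$ by $\operatorname{int}L_r$ and $Y^*_{\beta_r(e)}$, and two ends are separated by different circles of one level. It is compact: if finitely many sets $Y^*_\beta$ of level at most $r$ cover $H$, they cover every $Y_{\beta_r(e)}$, so their complement lies in $L_r$. It has a countable base, hence it is metrizable.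

\section{Planar ends and the proof of the theorem}\label{sec:general}

Let $S$ be a surface of infinite genus with end triple $(E,E',E'')$. By Lemma~\ref{lem:triple}, $E'\neq\emptyset$, so we may build $M$ from the data $H=E'$, $H''=E''$. If $E''\ne\emptyset$ take $\kappa=0$. If $E''=\emptyset$ take $\kappa=0,1,2$ according to whether $S$ is orientable, finitely nonorientable of odd type, or of even type. Fix a metric $d$ on $E$ and a metric on $\bar M=M\cup E'$.

We shall embed $E$ in $\bar M$ by a map $\iota$ that is the identity on $E'$, and remove $Z=\iota(E\setminus E')$ from $M$. The topology requires that $Z$ accumulate on $E'$ as $E\setminus E'$ does, and that it avoid $\Lambda$ and $L_*$. The dynamics imposes two more conditions. Two points of $Z$ on one leaf would cut out a bounded arc, which becomes an orbit that is not dense. And a point of $Z$ on the leaf over $x_0\in\partial b_m$ would cut off the initial part of this leaf, which lies in finitely many strands. So $Z$, which may be uncountable, must meet each leaf at most once and only leaves over $G$.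

\subsection*{Where to put the planar ends}
Choose clopen sets $E=E_0\supset E_1\supset\cdots$ with intersection $E'$, and partition each $E_k\setminus E_{k+1}$ into finitely many clopen sets of diameter less than $1/(k+1)$. This writes $E\setminus E'$ as a disjoint union of nonempty compact sets $F_1,F_2,\dots$, clopen in $E$; there may be none, finitely many or infinitely many. In the last case $\operatorname{diam}F_i\to0$, and $d(F_i,E')\to0$ because by compactness $E_k$ lies in any given neighborhood of $E'$ for large $k$. Choose $e_i\in E'$ with $d(e_i,F_i)=d(F_i,E')$. Choose inductively pairwise disjoint closed discs
\[ \Delta_i\subset M\setminus(\Lambda\cup L_*\cup L_i) \]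
contained in the ball of radius $1/i$ about $e_i$ in $\bar M$. This is possible: the ball minus the compact sets $L_*,L_i,\Delta_1,\dots,\Delta_{i-1}$ is an open neighborhood of $e_i$, so it meets $M$ in a nonempty open set, and $\Lambda$ is closed with empty interior. Since $\Delta_i\cap L_i=\emptyset$, the family $(\Delta_i)$ is locally finite in $M$.

\subsection*{A Cantor set of different leaves}
The space $G$ is Polish, and it is perfect because it is dense in $(0,1)$. Distinct points $x,y\in G$ lie on the same $T$-orbit only if $(x,y)$ belongs to $\Gamma_k=G^2\cap\operatorname{graph}(T^k)$ for some $k\ne0$. Each $\Gamma_k$ is nowhere dense in $G^2$. Indeed, $\Gamma_k$ is relatively closed in the open set $\Omega_k=G^2\cap(\operatorname{dom}T^k\times(0,1))$, and it has empty interior because its vertical sections have at most one point and $G$ is perfect. A nonempty open set inside the closure of $\Gamma_k$ would meet $\Omega_k$ in a nonempty open subset of $\Gamma_k$. By Theorem~\ref{thm:KM} there is a Cantor set $C\subset G$ whose points lie on pairwise different $T$-orbits, hence under pairwise different leaves.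

Choose pairwise disjoint nonempty clopen subsets $C_0,C_1,C_2,\dots$ of $C$. For each $i\ge1$ for which $F_i$ is defined pick $x_i\in C_i$. The leaf over $x_i$ is dense, so $\varphi_{t_i}(x_i,\frac12)\in\operatorname{int}\Delta_i$ for some $t_i$. Then $\varphi_{t_i}$ maps $C_i'\times\{\frac12\}$ into $\operatorname{int}\Delta_i$ for a small clopen neighborhood $C'_i$ of $x_i$ in $C_i$, and the image is a Cantor set. Every compact totally disconnected metrizable space embeds in a Cantor set, so we can embed $F_i$ in this image. Together with the identity on $E'$ these embeddings define $\iota\colon E\to\bar M$.

The map $\iota$ is injective because the $\Delta_i$ are disjoint, and continuous at the points of each open set $F_i$. Let $z_k\to e\in E'$. For terms in $E'$ we have $\iota(z_k)=z_k$, so assume $z_k\in F_{i_k}$. Each $F_i$ is closed and does not contain $e$, so $i_k\to\infty$. Then $d(e_{i_k},z_k)\le d(F_{i_k},E')+\operatorname{diam}F_{i_k}\to0$, hence $e_{i_k}\to e$ in $E'$ and in $\bar M$. Since $\iota(z_k)\in\Delta_{i_k}$ is within $1/i_k$ of $e_{i_k}$, we get $\iota(z_k)\to e$. So $\iota$ is a continuous injection of a compact space, that is, an embedding. The set $Z=\iota(E)\cap M$ is closed in $M$ and totally disconnected, and it misses $\Lambda\cup L_*$. Distinct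 points of $Z$ come from distinct points of $C\setminus C_0$. Therefore
\begin{equation}\label{eq:Z}
\begin{array}{l}
\text{each leaf contains at most one point of }Z;\text{ leaves that meet }Z\text{ lie over }G;\\
\text{leaves over points of }C_0\text{ miss }Z.
\end{array}
\end{equation}

\subsection*{The surface $N=M\setminus Z$}
By Theorem~\ref{thm:HW}, $N$ is connected, so it is a surface. It is open in $\bar M$, with complement $\iota(E)$, and dense because $Z$ has empty interior. The following lemma identifies its ends.

\begin{lemma}\label{lem:ends}
Let $K$ be a compact metrizable space and $N\subset K$ a dense open subset that is a surface. Suppose $F=K\setminus N$ is nonempty and totally disconnected, and each $z\in F$ has a base $\mathcal N_z$ of open neighborhoods $O$ with $O\cap N$ connected. Then there is a homeomorphism $\epsilon$ from $F$ onto the space of ends of $N$ such that every $U_L(\epsilon(z))$ contains some $O\cap N$ with $O\in\mathcal N_z$, and every such $O\cap N$ contains some $U_L(\epsilon(z))$. In particular $\epsilon(z)$ is planar (orientable) if and only if $O\cap N$ is planar (orientable) for some $O\in\mathcal N_z$.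
\end{lemma}

\begin{proof}
Let $z\in F$ and let $L\subset N$ be compact. For $O\in\mathcal N_z$ disjoint from $L$, the set $O\cap N$ is connected, and nonempty by density, so it lies in one component $U_L(z)$ of $N\setminus L$. Two such neighborhoods contain a third, so the component does not depend on $O$, and $L\mapsto U_L(z)$ is an end $\epsilon(z)$. Each $O\in\mathcal N_z$ meets $U_L(z)$, so $z\in\overline{U_L(z)}$, the closure being taken in $K$.

Conversely let $L\mapsto U_L$ be an end and let $L_k\subset\operatorname{int}L_{k+1}$ exhaust $N$. The sets $\overline{U_{L_k}}$ form a decreasing sequence of nonempty compact connected sets, so their intersection is nonempty and connected. It misses every $\operatorname{int}L_k$, so it lies in $F$ and is a single point $z$. For compact $L$ choose $k$ with $L\subset L_k$; then $z\in\overline{U_{L_k}}\subset\overline{U_L}$. If $O\in\mathcal N_z$ misses $L$, the connected set $O\cap N$ meets $U_L$, so it lies in $U_L$, and $U_L=U_L(z)$. Thus the end is $\epsilon(z)$, and $\epsilon$ is surjective. It is injective because $z$ is recovered as the only point of $\bigcap_k\overline{U_{L_k}(z)}$. By compactness the same fact shows that each $O\in\mathcal N_z$ contains some $\overline{U_{L_k}(z)}$.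

For continuity, let $O\in\mathcal N_z$ miss $L$ and let $z'\in O\cap F$. A small $O'\in\mathcal N_{z'}$ lies in $O$, so $O'\cap N\subset U_L(z)$ and $U_L(z')=U_L(z)$. Hence $\epsilon$ is a continuous bijection from a compact space onto a Hausdorff space.
\end{proof}

\begin{proposition}\label{prop:homeo}
The surface $N$ is homeomorphic to $S$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:ends} with $K=\bar M$ and $F=\iota(E)$. For $z\in Z$ take small open discs $O\subset M$ around $z$, and for $e\in E'$ take the sets $Y^*_{\beta_r(e)}$. Then $O\cap N$ is $O\setminus Z$ or $Y_{\beta_r(e)}\setminus Z$, a surface minus a closed totally disconnected set, which is connected by Theorem~\ref{thm:HW}. So $\epsilon\circ\iota$ identifies $E$ with the space of ends of $N$.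

\emph{End triple.} Ends in $Z$ are planar. Let $e\in E'$. Since $\Lambda\cap Z=\emptyset$, Proposition~\ref{prop:top} shows that every $Y_{\beta_r(e)}\setminus Z$ contains a marked pair, so $e$ is nonplanar; that for $e\in E''$ every $Y_{\beta_r(e)}\setminus Z$ contains a marked one-sided curve, so $e$ is nonorientable; and that for $e\in E'\setminus E''$ some $Y_{\beta_r(e)}\setminus Z$ is orientable. So the end triple of $N$ is $(E,E',E'')$.

\emph{Genus.} Every marked pair lies in some $L_r$, and $M\setminus L_r$ contains a marked pair. So for each $k$ there are $k$ pairwise disjoint marked pairs, and they have pairwise disjoint neighborhoods $\Theta_1,\dots,\Theta_k\subset N$ that are one-holed tori. Let $L'\subset N$ be a compact connected subsurface containing them in its interior, and $L''=L'\setminus\bigcup\operatorname{int}\Theta_i$, which is connected because each $\partial\Theta_i$ is. Then $\chi(L')=\chi(L'')-k$ and $q(L')=q(L'')-k$, so $g(L')=g(L'')+2k\ge2k$. Hence $N$ has infinite genus.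

\emph{Orientability class.} If $E''\ne\emptyset$, both $S$ and $N$ are infinitely nonorientable by Lemma~\ref{lem:triple}. Let $E''=\emptyset$. Then $L_*\subset N$, and $N\setminus L_*\subset M\setminus L_*$ is orientable by Proposition~\ref{prop:top}(c). If $\kappa=0$, then $N\subset M$ is orientable. If $\kappa>0$, then $L_*$ is nonorientable and $g(L_*)\equiv\kappa\pmod 2$, so $N$ is finitely nonorientable, of odd type for $\kappa=1$ and of even type for $\kappa=2$. In each case this is the class of $S$, and Theorem~\ref{thm:richards} applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:homeo} it suffices to treat $N$ and to transport the smooth structure and the vector field to $S$. The field $X|_N$ is smooth and has no zeros. Let $\psi_t$ be the flow of a complete positive multiple of it (Lemma~\ref{lem:complete}). Its orbits are the components into which $Z$ cuts the leaves of $M$. A leaf that misses $Z$ is an orbit, and it is dense by Proposition~\ref{prop:dense}. A leaf that meets $Z$ is not periodic and contains exactly one point of $Z$, by \eqref{eq:Z}, so it yields two orbits. Each of them contains a half-leaf of a leaf over $G$ and is dense by Proposition~\ref{prop:dense}. So all orbits of $\psi$ are dense in $N$.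

Let $\{\Omega'_s\}$ be a countable base of nonempty open sets of $N$. The sets
\[ \{p:\psi_t(p)\in\Omega'_s\text{ for some }t\ge0\},\qquad\{p:\psi_t(p)\in\Omega'_s\text{ for some }t\le0\} \]
are open. A leaf over a point of $C_0$ misses $Z$ and lies over $G$, so it is an orbit of $\psi$ all of whose semi-orbits are dense. Each of the open sets contains this leaf and is therefore dense. Their intersection is residual, and it consists of points both of whose semi-orbits are dense.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EPS}
J.G. Esp\'in Buend\'ia, D. Peralta-Salas and G. Soler L\'opez,
\emph{Existence of minimal flows on nonorientable surfaces},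
arXiv:1608.08788 (2016).

\bibitem{HW}
Hurewicz and Wallman, \emph{Dimension Theory}.

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Richards}
Richards, Trans. AMS \textbf{106} (1963).

\end{thebibliography}
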